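# Deciding whether a regular set of quantifier-free formulae contains a satisfiable one

## 1. Regular sets of formulae and disjunctive satisfiability

Fix a finite first-order signature $\Pi=(\mathcal C,\mathcal R,\mathcal F)$ of constant, relation and function symbols with equality, and a finite set $\mathcal V$ of variables. Structures are nonempty. We count nullary function symbols as constants, so every symbol of $\mathcal F$ has arity at least $1$. We write $\mathfrak M$ for a pair $(\mathcal M,\nu)$ of a structure and an assignment $\nu:\mathcal V\to|\mathcal M|$, and we treat variables as additional constants interpreted by $\nu$.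

**Formulae as trees.** A formula is viewed as its parse tree, over the finite ranked alphabet consisting of the Boolean connectives, the quantifiers $\exists x,\forall x$ ($x\in\mathcal V$), $=$, the symbols of $\Pi$ and the variables. For example, $\neg(s(x)=x)$ is the tree with root $\neg$, whose only child is a node $=$ with children $s(x)$ and $x$. Boolean connectives may be any symbols $\beta$ with given truth tables, including $\top$ and $\bot$.

**Regular tree grammar.** Such a grammar has finitely many nonterminals, and we may assume it *normalized*: all productions have the form $N\to\sigma(N_1,\dots,N_r)$ with $\sigma$ a symbol of arity $r\ge 0$. Here $L(N)$ denotes the set of trees generated from $N$; formally $(L(N))_N$ is the least family with $\sigma(t_1,\dots,t_r)\in L(N)$ whenever $N\to\sigma(N_1,\dots,N_r)$ is a production and $t_j\in L(N_j)$ for all $j$. The choices made below different children are independent of one another. A set of trees is *regular* if it is $L(S)$ for some nonterminal $S$ of some grammar, equivalently if a finite tree automaton accepts it.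

*Example (our running example).* Let $\mathcal V=\{x\}$, let $s$ be a unary function symbol, and take the productions
$$A_0\to x,\quad A_1\to s(A_0),\quad A_2\to s(A_1),\quad A_0\to s(A_2),\qquad B_0\to x,\quad B_1\to s(B_0),\quad B_0\to s(B_1),\qquad X\to x,$$
$$S\to P\wedge Q,\qquad P\to (A_1=X),\qquad Q\to\neg R,\qquad R\to (B_1=X).$$
Then $L(A_i)=\{s^n(x):n\equiv i \bmod 3\}$, $L(B_i)=\{s^m(x): m\equiv i\bmod 2\}$, and
$$L(S)=\{\,s^n(x)=x\ \wedge\ \neg(s^m(x)=x)\ :\ n\equiv 1 \bmod 3,\ m \text{ odd}\,\}.$$

**Regular first-order theory.** This is a regular set $L$ of formulae; the grammar or automaton is the input to algorithms. The set $L(S)$ above is one.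

**Disjunctive satisfiability.** Given $L$, is there some $\varphi\in L$ and some $\mathfrak M$ with $\mathfrak M\models\varphi$? In other words, is $\bigvee L$ satisfiable? (Its counterpart, *conjunctive satisfiability*, asks for one $\mathfrak M$ that satisfies all formulae of $L$.) For the running example the answer is yes: take $n=4$, $m=1$ and the structure $\mathbb Z/4$ with $s(a)=a+1$ and $x=0$.

**Classes.** For a class $K$ of formulae, the problem for $K$ admits only inputs $L\subseteq K$. The class $[\text{none},\text{all},\text{all}]_=$ consists of all quantifier-free formulae with equality: arbitrary Boolean combinations of atoms, with any relation and function symbols of any arities. The running example lies in it. The *Gurevich class* $[\exists^*,\text{all},\text{all}]_=$ consists of the prenex formulae $\exists x_1\cdots\exists x_m\,\psi$ with $\psi$ quantifier-free, for instance $\exists x\,\exists y\,\neg(f(x,y)=x)$.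

We also use two textbook notions. A *congruence* on a term algebra is an equivalence relation compatible with all function symbols; the congruence generated by a set of equations is contained in the kernel of evaluation in any algebra where these equations hold. *Dickson's lemma* says that every upward-closed subset of $\mathbb N^d$, ordered componentwise, is the upward closure of finitely many elements (a *finite basis*); for instance $\{(a,b):a+b\ge 2\}$ has basis $(2,0),(1,1),(0,2)$.

## 2. Theorems A and B

Now the question can be asked. A grammar describes an infinite set of quantifier-free formulae. Can an algorithm tell whether at least one of them is satisfiable? Mathur, Mestel and Viswanathan, in "The Decision Problem for Regular First-Order Theories" (arXiv:2410.17185, 2024), are the source of the problem; for $[\text{none},\text{all},\text{all}]_=$ the conjunctive version is known to be decidable. We prove that the disjunctive version is decidable too.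

**Theorem A.** There is an algorithm which, given $\Pi,\mathcal V$ and a regular tree grammar (or tree automaton) generating a set $L$ of quantifier-free formulae over $\Pi,\mathcal V$, decides whether some $\varphi\in L$ is satisfiable.

**Theorem B.**

1. Disjunctive satisfiability is decidable for the whole Gurevich class $[\exists^*,\text{all},\text{all}]_=$ (prenex formulae). The answer is the same over finite structures.
2. The problem is in NEXPTIME, using the published NEXPTIME bound for positive and negative set constraints. It is NP-hard.
3. Prenexness is essential. For *non-prenex* existential formulae (only $\exists,\wedge$ and (negated) equations) the problem is undecidable, even with three variables, one constant, two unary functions and no relations.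

The proof of Theorem A is self-contained and occupies Sections 4 to 10.

## 3. Hand computations: one formula, no functions, one unary function

**One formula.** For a single quantifier-free formula everything is finite.

**Lemma 1.** A satisfiable quantifier-free formula $\psi$ is satisfiable in a finite structure, whose size is bounded by the number of terms occurring in $\psi$ plus $|\mathcal C|+|\mathcal V|+1$.

*Proof.* Let $\mathfrak M\models\psi$. Let $A$ be the set of values in $\mathfrak M$ of all terms occurring in $\psi$ (subterms included), of all constants and of all variables; if this set is empty, put one arbitrary element of $\mathfrak M$ into it. Restrict the relations to $A$, keep the constants and variables, and let $f(\bar a)$ be its value in $\mathfrak M$ if that value lies in $A$, and a fixed element of $A$ otherwise. By induction on size, each term occurring in $\psi$ keeps its value. Hence each atom of $\psi$ keeps its truth value, and so does $\psi$. $\square$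

So satisfiability of one $\psi$ is decidable, and by running through $L$ we can confirm a positive answer. The whole difficulty is to recognize a negative answer.

**No function symbols.** Then the terms are just the finitely many constants and variables, and up to the truth values of atoms there are only finitely many $\mathfrak M$. Fix one of them. The set of pairs $(N,b)$ such that some formula in $L(N)$ has truth value $b$ in $\mathfrak M$ can be computed bottom-up from the grammar, although $L$ is infinite. So $\mathfrak M$ can be handled by a finite computation, and there are finitely many $\mathfrak M$. With function symbols the set of terms is infinite, and the list of relevant $\mathfrak M$ becomes infinite.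

**One unary function.** Let $A,B$ be nonempty ultimately periodic sets of positive integers, and $L=\{s^n(x)=x\wedge\neg (s^m(x)=x): n\in A,\ m\in B\}$. The formula with parameters $n,m$ is satisfiable iff $n\nmid m$. Indeed, if $n\mid m$ then $s^n(x)=x$ forces $s^m(x)=x$; if $n\nmid m$, take $\mathbb Z/n$ with $x=0$ and $s(a)=a+1$. So the question is whether $n\nmid m$ for some $n\in A$, $m\in B$. If $A$ is infinite the answer is yes: fix $m\in B$ and take $n\in A$ with $n>m$. If $A$ is finite, test for each $n\in A$ whether $B\subseteq n\mathbb N$, which is easy for an ultimately periodic $B$.

**A first attempt, and where it stops.** It is natural to expect that only boundedly many literals matter, and then to choose for each literal the shortest terms that the grammar offers. In the running example the shortest terms are $s^1(x)$ for $A_1$ and $s^1(x)$ for $B_1$, and $s(x)=x\wedge\neg(s(x)=x)$ is unsatisfiable; yet $n=4,m=1$ works. Pumping $s^4(x)$ down to $s(x)$ respects the grammar but destroys satisfiability. The first half of the attempt (boundedly many literals) is right, as we shall see. The second half fails because terms cannot be shortened independently: equating one term with something changes the values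 of all terms that contain it.

What we shall do instead is to stop choosing the terms of the literals. We give *names* to the values that they should take, and look for a small set of rewrite rules $\tau\to\text{name}$ that makes each name reachable by the right nonterminal. Rules can be simplified by one another, and once simplified they no longer interfere. What remains is a condition of the form "no left side is a subterm of another", and this can be decided by counting.

**Conventions for the proof.** We may assume $L\neq\emptyset$, and that the grammar is normalized and trimmed (every nonterminal is reachable from $S$ and generates something), with $L=L(S)$. If there are no constants or variables, we add a dummy constant; this changes no satisfiability, as structures are nonempty. Whether a subtree of a formula is a term or a formula is determined by the parent symbol, or by its being the root. As the grammar is trimmed, each nonterminal generates only terms or only formulae. Let $\mathcal N$ be the set of term nonterminals.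

## 4. Facts: boundedly many literals

*Purpose of this step: to separate the Boolean part, which is a finite computation, from the question which atoms can be true or false together in one structure.*

**Facts.** A *fact* is a pair $(\pi,b)$ where $b\in\{0,1\}$ and $\pi$ is a production $N\to R(N_1,\dots,N_r)$ or $N\to(N_1=N_2)$. It is *realized* in $\mathfrak M$ if there are $t_k\in L(N_k)$ such that the atom $R(t_1,\dots,t_r)$, respectively $t_1=t_2$, has truth value $b$ in $\mathfrak M$. Let $\mathrm{Real}(\mathfrak M)$ be the set of facts realized in $\mathfrak M$. There are finitely many facts, and a structure may realize both $(\pi,0)$ and $(\pi,1)$ by different terms.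

For a set $\Theta$ of facts, let $\mathrm{Der}(\Theta)$ be the least set of pairs $(N,b)$ such that

* $(N,b)\in\mathrm{Der}(\Theta)$ if $(\pi,b)\in\Theta$ and $\pi$ has left side $N$;
* $(N,b)\in\mathrm{Der}(\Theta)$ if $N\to\beta(N_1,\dots,N_r)$ is a production, $(N_k,b_k)\in\mathrm{Der}(\Theta)$ for all $k$, and $\beta(b_1,\dots,b_r)=b$.

*Example.* In the running example let $\Theta=\{(P\to(A_1=X),1),\ (R\to(B_1=X),0)\}$. Then $\mathrm{Der}(\Theta)$ contains $(P,1)$ and $(R,0)$, hence $(Q,1)$, hence $(S,1)$.

**Lemma 2.** For a formula nonterminal $N$: some $\varphi\in L(N)$ has truth value $b$ in $\mathfrak M$ iff $(N,b)\in\mathrm{Der}(\mathrm{Real}(\mathfrak M))$. Consequently, $L$ contains a satisfiable formula iff there is a set $\Theta$ of facts with $(S,1)\in\mathrm{Der}(\Theta)$ and $\Theta\subseteq\mathrm{Real}(\mathfrak M)$ for some $\mathfrak M$.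

*Proof.* ($\Rightarrow$) Induction on the size of $\varphi$. Let $\pi$ be the first production in a derivation of $\varphi$ from $N$. If $\varphi$ is an atom, its arguments witness that $(\pi,b)$ is realized, so $(N,b)$ is in $\mathrm{Der}$ by the first rule. Otherwise $\pi$ is $N\to\beta(N_1,\dots,N_r)$ and $\varphi=\beta(\varphi_1,\dots,\varphi_r)$ with $\varphi_k\in L(N_k)$. Let $b_k$ be the truth value of $\varphi_k$. By induction $(N_k,b_k)\in\mathrm{Der}(\mathrm{Real}(\mathfrak M))$, and the second rule applies.

($\Leftarrow$) Induction on the generation of $\mathrm{Der}$. A pair obtained by the first rule comes from a realized fact, whose witnessing terms form an atom in $L(N)$ with value $b$. For the second rule, choose by induction $\varphi_k\in L(N_k)$ with value $b_k$. Subtrees are generated independently, so $\beta(\varphi_1,\dots,\varphi_r)\in L(N)$, and its value is $b$.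

For the second statement: if $\mathfrak M\models\varphi\in L$, take $\Theta=\mathrm{Real}(\mathfrak M)$. Conversely, $\mathrm{Der}$ is monotone, so $(S,1)\in\mathrm{Der}(\Theta)\subseteq\mathrm{Der}(\mathrm{Real}(\mathfrak M))$, and some $\varphi\in L(S)$ is true in $\mathfrak M$. $\square$

There are finitely many $\Theta$, and $\mathrm{Der}(\Theta)$ is computable. It remains to decide, for a given $\Theta$, whether some $\mathfrak M$ realizes all of $\Theta$.

## 5. Naming the arguments: the core problem

*Purpose of this step: to remove relations and (in)equalities, by naming the values of the arguments and guessing which names are equal.*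

Fix $\Theta$. For each $\theta\in\Theta$ and each argument position $k$ of $\theta$, introduce a new constant $d_{\theta,k}$, and write $N_{\theta,k}$ for the nonterminal at this position. Let $\Gamma=\mathcal C\cup\mathcal V\cup\{d_{\theta,k}\}$.

**Admissible equivalence.** An equivalence relation $\approx$ on $\Gamma$ is *admissible* if

* for each equality fact $\theta=(\pi,b)\in\Theta$: $d_{\theta,1}\approx d_{\theta,2}$ iff $b=1$;
* for facts $\theta,\theta'\in\Theta$ with the same relation symbol $R$, with $b=1$ for $\theta$ and $b'=0$ for $\theta'$: not all $k$ satisfy $d_{\theta,k}\approx d_{\theta',k}$.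

For a nullary $R$ the second condition simply forbids such a pair, as "all $k$" is then vacuously true.

Given an admissible $\approx$, let $C=\Gamma/{\approx}$, which is nonempty, and replace each leaf production $N\to\gamma$ with $\gamma\in\mathcal C\cup\mathcal V$ by $N\to[\gamma]$. From now on $L(N)$, for $N\in\mathcal N$, is a language of ground terms over $\Sigma=C\cup\mathcal F$. For a $\Sigma$-algebra $\mathfrak A$ put $V_N(\mathfrak A)=\{t^{\mathfrak A}:t\in L(N)\}$.

**Core problem.** Given $C$, $\mathcal F$, the grammar, and requirements $(c_1,N_1),\dots,(c_k,N_k)\in C\times\mathcal N$: is there a $\Sigma$-algebra $\mathfrak A$ in which distinct elements of $C$ denote distinct elements and $c_i^{\mathfrak A}\in V_{N_i}(\mathfrak A)$ for all $i$?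

*Example.* In the running example, let $\theta$ be the positive fact and $\theta'$ the negative one. One admissible relation has the two classes $c=\{x,d_{\theta,1},d_{\theta,2},d_{\theta',2}\}$ and $d=\{d_{\theta',1}\}$. The requirements are $(c,A_1)$, $(c,X)$, $(d,B_1)$, $(c,X)$, with leaf productions $A_0\to c$, $B_0\to c$, $X\to c$. So we ask for an algebra with $c\ne d$ in which $c=s^n(c)$ for some $n\equiv1\bmod 3$ and $d=s^m(c)$ for some odd $m$.

*Example of an unsolvable core problem.* Let $C=\{c,d\}$, $L(N_1)=\{s(c)\}$, $L(N_2)=\{s(s(c))\}$, with requirements $(c,N_1),(d,N_2)$. Then $s(c)=c$ forces $s(s(c))=c\neq d$. Each requirement alone is harmless; the conflict arises because one term is a subterm of the other.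

**Lemma 3.** $\Theta$ is realized in some $\mathfrak M$ iff for some admissible $\approx$ the core problem with requirements $([d_{\theta,k}],N_{\theta,k})$ is solvable.

*Proof.* ($\Rightarrow$) Let $\mathfrak M$ realize $\Theta$, and choose witnessing terms $t_{\theta,k}\in L(N_{\theta,k})$. Interpret $d_{\theta,k}$ by the value of $t_{\theta,k}$, and let $\gamma\approx\gamma'$ iff their values coincide. For an equality fact, $d_{\theta,1}\approx d_{\theta,2}$ iff the equation $t_{\theta,1}=t_{\theta,2}$ is true, i.e. iff $b=1$. For $\theta,\theta'$ as in the second condition, $R$ holds on the tuple of $\theta$ and fails on the tuple of $\theta'$, so the tuples differ. Hence $\approx$ is admissible. The function part of $\mathfrak M$, with $[\gamma]$ interpreted by $\gamma^{\mathfrak M}$, is a $\Sigma$-algebra in which distinct classes denote distinct elements, and the value of $[d_{\theta,k}]$ is the value of a term generated by $N_{\theta,k}$.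

($\Leftarrow$) Let $\mathfrak A$ solve the core problem. Interpret each $\gamma\in\Gamma$ by $[\gamma]^{\mathfrak A}$, the functions as in $\mathfrak A$, and let $R$ hold exactly on the tuples $([d_{\theta,k}]^{\mathfrak A})_k$ for the positive $R$-facts $\theta\in\Theta$. Then positive relational facts have the right truth value on their tuples. As distinct classes denote distinct elements, admissibility shows the same for the equality facts, and shows that the tuple of a negative $R$-fact differs from the tuples of all positive $R$-facts, so that $R$ fails there. Finally $[d_{\theta,k}]^{\mathfrak A}\in V_{N_{\theta,k}}(\mathfrak A)$, so there are terms in the original $L(N_{\theta,k})$ with these values. Hence all facts of $\Theta$ are realized. $\square$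

There are finitely many $\approx$, so it suffices to decide the core problem.

## 6. Antichains of rewrite rules

*Purpose of this step: to replace the search for an algebra by the search for at most $k$ rewrite rules $\tau\to c$ whose left sides do not overlap.*

Let $T$ be the set of ground $\Sigma$-terms, and $|t|$ the number of nodes of $t$. Every term is a subterm of itself.

**Systems.** A *system* is a function $\rho:D\to C$ with $D\subset T\setminus C$ finite, such that $D$ is an *antichain*: no $\tau\in D$ is a proper subterm of a $\tau'\in D$. Let $\mathrm{Irr}$ be the set of terms having no subterm in $D$. Clearly $C\subseteq\mathrm{Irr}$. The algebra $\mathfrak A_\rho$ has domain $\mathrm{Irr}$, with $c^{\mathfrak A_\rho}=c$ and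
$$f^{\mathfrak A_\rho}(\bar u)=\rho(f(\bar u))\ \text{ if } f(\bar u)\in D,\qquad f^{\mathfrak A_\rho}(\bar u)=f(\bar u)\ \text{ otherwise.}\tag{1}$$
The second value is indeed in $\mathrm{Irr}$: the $u_j$ have no subterm in $D$, and $f(\bar u)$ itself is not in $D$.

Three properties follow. Distinct constants are distinct in $\mathfrak A_\rho$. Each $u\in\mathrm{Irr}$ evaluates to itself, by induction on $|u|$. And for $\tau\in D$ the proper subterms of $\tau$ lie in $\mathrm{Irr}$, because $D$ is an antichain, so they evaluate to themselves and
$$\tau^{\mathfrak A_\rho}=\rho(\tau).\tag{2}$$

*Example.* Let $C=\{c,d\}$ and $\rho(s(c))=d$, $\rho(s(d))=c$. Neither left side is a subterm of the other. Here $\mathrm{Irr}=\{c,d\}$, and $\mathfrak A_\rho$ is the 2-cycle. It solves the core problem of the running example: $c=s^4(c)$ and $d=s(c)$ hold, and $c=c$ takes care of $X$. The rules have size $2$, while the witness $s^4(c)$ for $A_1$ has size $5$: rules can be used several times.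

**Lemma 4.** The core problem is solvable iff there is a system $\rho$ with $|D|\le k$ such that $c_i\in V_{N_i}(\mathfrak A_\rho)$ for all $i$.

*Proof.* ($\Leftarrow$) The algebra $\mathfrak A_\rho$ is a solution.

($\Rightarrow$) Let $\mathfrak A$ be a solution, with $t_i\in L(N_i)$ such that $t_i^{\mathfrak A}=c_i^{\mathfrak A}$. Consider the finite sets $E\subseteq(T\setminus C)\times C$ of rules $\tau\to c$ such that

* $|E|\le k$;
* every rule of $E$ holds in $\mathfrak A$ as an equation;
* $t_i\equiv_E c_i$ for all $i$, where $\equiv_E$ is the congruence on $T$ generated by $E$.

Such sets exist: take $\{t_i\to c_i:t_i\notin C\}$, and note that $t_i\in C$ implies $t_i=c_i$, because distinct constants have distinct values. Choose $E$ with $\sum_{(\tau\to c)\in E}|\tau|$ minimal.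

*The left sides form an antichain.* Suppose that $\tau\to c$ and $\tau'\to c'$ are in $E$, with $\tau$ a proper subterm of $\tau'$. Let $\tau''$ be $\tau'$ with one occurrence of $\tau$ replaced by $c$. The root of $\tau'$ is untouched, so $\tau''\notin C$; and $|\tau|\ge2$, so $|\tau''|<|\tau'|$. Replace $\tau'\to c'$ by $\tau''\to c'$, obtaining $E'$. Then $|E'|\le|E|\le k$. In $\mathfrak A$ the terms $\tau$ and $c$ have the same value, so $\tau''$ and $\tau'$ do, and the new rule holds. The rule $\tau\to c$ is still in $E'$, so $\tau'\equiv_{E'}\tau''\equiv_{E'}c'$; hence $\equiv_{E'}$ contains $\equiv_E$, and $t_i\equiv_{E'}c_i$ for all $i$. The total size has dropped, contradicting minimality.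

*The rules form a function.* If $\tau\to c$ and $\tau\to c'$ are in $E$, then $c^{\mathfrak A}=\tau^{\mathfrak A}=c'^{\mathfrak A}$, so $c=c'$.

So $E$ is the graph of a system $\rho$ with $|D|=|E|\le k$. By (2), all rules of $E$ hold in $\mathfrak A_\rho$. The kernel of evaluation in $\mathfrak A_\rho$ is a congruence containing $E$, hence it contains $\equiv_E$, and $t_i^{\mathfrak A_\rho}=c_i$. As $t_i\in L(N_i)$, we get $c_i\in V_{N_i}(\mathfrak A_\rho)$. $\square$

*Example of the simplification.* In the running example with $\mathfrak A=\mathbb Z/4$, $c=0$, $d=1$, start from $s^4(c)\to c$ and $s(c)\to d$. The second left side is a subterm of the first. The exchange gives $s^3(d)\to c$ and $s(c)\to d$, whose left sides form an antichain. The interference that ruined the first attempt has disappeared.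

## 7. The nonterminals that reach a constant

*Purpose of this step: to express the condition $c_i\in V_{N_i}(\mathfrak A_\rho)$ by a finite computation in which a left side $\tau$ enters only through finitely much information.*

For $a:C\to2^{\mathcal N}$ define $a^*:T\to2^{\mathcal N}$ by $a^*(c)=a(c)$ and $a^*(f(t_1,\dots,t_r))=\delta_f(a^*(t_1),\dots,a^*(t_r))$, where
$$\delta_f(A_1,\dots,A_r)=\{N:\text{ there is a production }N\to f(N_1,\dots,N_r)\text{ with }N_j\in A_j\text{ for all }j\}.\tag{3}$$
So $a^*(t)$ is the set of nonterminals that generate $t$ if the leaf productions are taken to be $N\to c$ for $N\in a(c)$. The operation is monotone: $a\subseteq b$ pointwise implies $a^*\subseteq b^*$ pointwise.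

Let $\alpha_0(c)=\{N\in\mathcal N:N\to c\}$, and for a system $\rho$ let
$$\alpha_{m+1}(c)=\alpha_0(c)\cup\bigcup_{\tau\in D,\ \rho(\tau)=c}\alpha_m^*(\tau).\tag{4}$$
Then $\alpha_0\subseteq\alpha_1$, and $\alpha_m\subseteq\alpha_{m+1}$ implies $\alpha_{m+1}\subseteq\alpha_{m+2}$ by monotonicity. So we have an increasing chain of subsets of $C\times\mathcal N$. If two consecutive members are equal, the chain is constant from there on. Each strict increase adds a pair, so $\alpha_m=\alpha_h$ for all $m\ge h:=|C|\cdot|\mathcal N|$.

*Example.* In the running example with $\rho(s(c))=d$, $\rho(s(d))=c$, the iterates are as follows. They start with $\alpha_0(c)=\{A_0,B_0,X\}$ and $\alpha_0(d)=\emptyset$. Then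
$$\alpha_1(d)=\{A_1,B_1\},\qquad \alpha_2(c)=\{A_0,B_0,X\}\cup\{A_2,B_0\},$$
$$\alpha_3(d)=\{A_0,A_1,B_1\},\qquad \alpha_4(c)=\{A_0,B_0,X\}\cup\{A_1,A_2,B_0\}.$$
So $B_1\in\alpha_1(d)$ and $A_1\in\alpha_4(c)$. The stage $4$ reflects that reducing $s^4(c)$ to $c$ uses four rule applications.

**Lemma 5.** For $u\in\mathrm{Irr}$: $u\in V_N(\mathfrak A_\rho)$ iff $N\in\alpha_h^*(u)$.

*Proof.* Write $V_N$ for $V_N(\mathfrak A_\rho)$. The family $(V_N)_N$ is the least family of subsets of $\mathrm{Irr}$ closed under the following two rules:

* $c\in V_N$ whenever $N\to c$ is a production;
* $f^{\mathfrak A_\rho}(\bar u)\in V_N$ whenever $N\to f(\bar N)$ is a production and $u_j\in V_{N_j}$ for all $j$.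

Indeed it is closed under them by the definition of $L(N)$; and any closed family contains the values of all $t\in L(N)$, by induction on $t$.

($\Rightarrow$) Let $V'_N=\{u\in\mathrm{Irr}:N\in\alpha_h^*(u)\}$. We show that this family is closed under the two rules; then $V_N\subseteq V'_N$. If $N\to c$, then $N\in\alpha_0(c)\subseteq\alpha_h(c)$. Now let $N\to f(\bar N)$ and $N_j\in\alpha_h^*(u_j)$, $u_j\in\mathrm{Irr}$, so that $N\in\alpha_h^*(f(\bar u))$. If $f(\bar u)\notin D$, then $f^{\mathfrak A_\rho}(\bar u)=f(\bar u)$ lies in $V_N'$. If $f(\bar u)=\tau\in D$, then $N\in\alpha_h^*(\tau)\subseteq\alpha_{h+1}(\rho(\tau))=\alpha_h(\rho(\tau))$, so $f^{\mathfrak A_\rho}(\bar u)=\rho(\tau)$ lies in $V'_N$.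

($\Leftarrow$) We show by induction on $(m,|u|)$, ordered lexicographically:

* if $u\in\mathrm{Irr}$ and $N\in\alpha_m^*(u)$, then $u\in V_N$;
* if $u\in D$ and $N\in\alpha_m^*(u)$, then $\rho(u)\in V_N$.

If $u=c\in C$, then $u\in\mathrm{Irr}$ and $N\in\alpha_m(c)$. Either $N\to c$, and $c\in V_N$; or $m>0$ and $N\in\alpha_{m-1}^*(\tau)$ for some $\tau\in D$ with $\rho(\tau)=c$, and the induction hypothesis for $(m-1,|\tau|)$ gives $c=\rho(\tau)\in V_N$. If $u=f(\bar u)$, there is a production $N\to f(\bar N)$ with $N_j\in\alpha_m^*(u_j)$ for all $j$. In both cases $u\in\mathrm{Irr}$ and $u\in D$, the $u_j$ are in $\mathrm{Irr}$, so $u_j\in V_{N_j}$ by the induction hypothesis for $(m,|u_j|)$. Hence $f^{\mathfrak A_\rho}(\bar u)\in V_N$. This value is $u$ if $u\in\mathrm{Irr}$, and $\rho(u)$ if $u\in D$. The lemma is the case $m=h$ of the first statement. $\square$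

## 8. Types of left sides, and the antichain condition

*Purpose of this step: to guess the iterates and the finite information about each left side, so that the only remaining question is whether terms with the prescribed information form an antichain.*

Let $Q=(2^{\mathcal N})^{h+1}$. Given $\bar a=(a_0,\dots,a_h)$ with $a_m:C\to2^{\mathcal N}$, put
$$q(t)=(a_0^*(t),\dots,a_h^*(t))\in Q .$$
This map is computed by a deterministic bottom-up automaton: a leaf $c$ gets the state $(a_m(c))_m$, and at an inner node $\delta_f$ is applied in each component.

**Types.** A *type* is $\omega=(f,q_1,\dots,q_r)$, where $f\in\Sigma$ has arity $r\ge0$ and $q_j\in Q$. Let $\Omega$ be the finite set of types, and $\mathrm{res}(\omega)\in Q$ the state that the automaton computes from $\omega$. The term $f(t_1,\dots,t_r)$ has type $(f,q(t_1),\dots,q(t_r))$. So each term $t$ has exactly one type, and $q(t)=\mathrm{res}(\text{type of }t)$. For instance $s(c)$ has type $(s,q(c))$, and the constant $c$ has type $(c)$.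

**Guesses.** A *guess* consists of $\bar a$, a number $K\le k$, types $\omega_1,\dots,\omega_K$ with root symbols in $\mathcal F$, and $e_1,\dots,e_K\in C$, such that

* $a_0=\alpha_0$;
* $a_{m+1}(c)=\alpha_0(c)\cup\bigcup_{j:\,e_j=c}\mathrm{res}(\omega_j)_m$ for all $m<h$ and $c\in C$;
* $N_i\in a_h(c_i)$ for all $i$.

There are finitely many guesses, and they can be listed. In the running example the system above gives a guess with $K=2$, types $(s,q(c)),(s,q(d))$ and $e_1=d$, $e_2=c$.

**Lemma 6.** The core problem is solvable iff for some guess

> $(\mathrm{AC})$ there are distinct terms $\tau_1,\dots,\tau_K$, with $\tau_j$ of type $\omega_j$, none a proper subterm of another.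

*Proof.* ($\Leftarrow$) Put $\rho(\tau_j)=e_j$. The $\tau_j$ are distinct, are not constants, and form an antichain, so $\rho$ is a system. We show $\alpha_m=a_m$ for $m\le h$ by induction. For $m=0$ this is the first condition. If $\alpha_m=a_m$ with $m<h$, then $\alpha_m^*(\tau_j)=a_m^*(\tau_j)=q(\tau_j)_m=\mathrm{res}(\omega_j)_m$, and the second condition is exactly (4), so $\alpha_{m+1}=a_{m+1}$. The third condition gives $N_i\in\alpha_h(c_i)=\alpha_h^*(c_i)$, so $c_i\in V_{N_i}(\mathfrak A_\rho)$ by Lemma 5. Hence $\mathfrak A_\rho$ solves the core problem.

($\Rightarrow$) Take a system $\rho$ as in Lemma 4, let $D=\{\tau_1,\dots,\tau_K\}$ with the $\tau_j$ distinct, $K\le k$, and put $a_m=\alpha_m$, $e_j=\rho(\tau_j)$, $\omega_j=$ the type of $\tau_j$. The first two conditions hold by (4), as $\mathrm{res}(\omega_j)_m=\alpha_m^*(\tau_j)$. The third holds by Lemma 5 applied to $u=c_i$. The terms $\tau_j$ witness (AC). $\square$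

**Types alone do not settle (AC).** One is tempted to test only whether each type is inhabited, or by how many terms. Take a toy automaton with a single state $q$, and ask for two terms of type $(s,q)$.

* Over one constant $c$ and one unary $s$, there are infinitely many terms of this type, but of $s^a(c)$ and $s^b(c)$ one is always a subterm of the other. So (AC) fails.
* Add a binary symbol $g$. Now $s(c)$ and $s(g(c,c))$ are incomparable, and (AC) holds. But the two smallest terms of the type, $s(c)$ and $s(s(c))$, are comparable.

So neither the number of terms of a type nor the choice of smallest terms decides (AC). What matters is how many terms of a type are available *at one moment* when terms are built up bottom-up. The next section counts exactly this.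

## 9. Growing a subterm-closed set: a counter system

*Purpose of this step: to turn (AC) into a reachability question for a system of counters.*

Fix a guess, and let $k_\omega=|\{j:\omega_j=\omega\}|$. First we rewrite (AC):

> $(\mathrm{AC}')$ There are a finite subterm-closed $X\subset T$ and distinct terms $\tau_1,\dots,\tau_K\notin X$, with $\tau_j$ of type $\omega_j$, all of whose immediate subterms are in $X$.

(AC) implies $(\mathrm{AC}')$: let $X$ be the set of all proper subterms of the $\tau_j$. It is finite and subterm-closed, and contains no $\tau_i$. Conversely, given $(\mathrm{AC}')$, suppose $\tau_i$ were a proper subterm of $\tau_j$. Then it would be a subterm of an immediate subterm of $\tau_j$, that is, of an element of $X$, hence $\tau_i\in X$, a contradiction.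

So $X$ is the set of terms built so far, and the $\tau_j$ lie on its *frontier*: terms outside $X$ that can be added next. We count the frontier by type.

**The counter system.** For $n\in\mathbb N^Q$ and $\omega=(f,q_1,\dots,q_r)$ let $n^\omega=\prod_j n_{q_j}$, with empty product $1$. Configurations are pairs $(n,F)\in\mathbb N^Q\times\mathbb N^\Omega$. *Step $\omega$* is enabled iff $F_\omega\ge1$, and leads to $(n',F')$ with
$$n'=n+\mathbf e_{\mathrm{res}(\omega)},\qquad F'_{\omega'}=F_{\omega'}+\bigl(n'^{\,\omega'}-n^{\omega'}\bigr)-[\omega'=\omega],\tag{5}$$
where $\mathbf e_p$ is the unit vector at $p$, and $[\omega'=\omega]$ is $1$ if $\omega'=\omega$ and $0$ otherwise. The initial configuration is $n=0$, $F_\omega=0^\omega$, which is $1$ for constants and $0$ for arity at least $1$. Since $n'\ge n$ and $F_\omega\ge1$, the new entries are nonnegative.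

*Example.* In the toy case with $c,s$ and one state, write configurations as $(n;F_c,F_s)$. Starting from $(0;1,0)$, step $c$ leads to $(1;0,1)$, and each step $s$ leads from $(n;0,1)$ to $(n+1;0,1)$. So $F_s\ge2$ is never reached. With $g$ added, configurations are $(n;F_c,F_s,F_g)$, and we get $(0;1,0,0)\to(1;0,1,1)$ by step $c$, and then $(2;0,2,3)$ by step $g$, since $F_g$ becomes $1+(4-1)-1=3$. Here $X=\{c,g(c,c)\}$, and $F_s=2$ counts $s(c)$ and $s(g(c,c))$.

**Lemma 7.** $(\mathrm{AC}')$ holds iff from the initial configuration one can reach some $(n,F)$ with $F_\omega\ge k_\omega$ for all $\omega$.

*Proof.* For a finite subterm-closed $X$ put $n_q(X)=|\{x\in X:q(x)=q\}|$, and let $F_\omega(X)$ be the number of terms of type $\omega$ that are not in $X$ but have all immediate subterms in $X$.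

A term of type $\omega=(f,q_1,\dots,q_r)$ with immediate subterms in $X$ is given by a choice of $x_j\in X$ with $q(x_j)=q_j$ for each $j$; so there are exactly $n(X)^\omega$ of them. All terms of type $\omega$ in $X$ are among these, as $X$ is subterm-closed. Hence
$$F_\omega(X)=n(X)^\omega-|\{x\in X: x\text{ has type }\omega\}|.\tag{6}$$
Let $t\notin X$ have type $\omega$ and immediate subterms in $X$. Then $X\cup\{t\}$ is subterm-closed, $n(X\cup\{t\})=n(X)+\mathbf e_{\mathrm{res}(\omega)}$, and by (6) the change of $F$ is exactly that in (5). So passing from $X$ to $X\cup\{t\}$ is step $\omega$ on $(n(X),F(X))$. Also, $(n(\emptyset),F(\emptyset))$ is the initial configuration.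

Hence every run of the counter system is realized by a growing sequence of sets $X$: if step $\omega$ is enabled at $(n(X),F(X))$, then $F_\omega(X)\ge1$, so a suitable $t$ exists. Conversely, every finite subterm-closed $X$ is reached from $\emptyset$ by adding its elements in order of nondecreasing size, because then the immediate subterms of an element are present when it is added. So the reachable configurations are exactly the $(n(X),F(X))$.

Finally, for a given $X$, distinct $\tau_1,\dots,\tau_K$ as in $(\mathrm{AC}')$ exist iff $F_\omega(X)\ge k_\omega$ for all $\omega$: for each $\omega$ one needs $k_\omega$ distinct frontier terms of type $\omega$, and terms of different types are automatically different. $\square$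

## 10. Backward reachability, and the end of the proof of Theorem A

*Purpose of this step: to decide the reachability question of Lemma 7. The target is upward closed and the steps are monotone, so we compute backwards from the target.*

Order configurations componentwise, and write $\uparrow(n,F)$ for the set of configurations $\ge(n,F)$. Let $\omega,\omega'\in\Omega$, $p=\mathrm{res}(\omega)$, $\omega'=(f,q_1,\dots,q_r)$, and expand the product:
$$\Delta_{\omega,\omega'}(n):=(n+\mathbf e_p)^{\omega'}-n^{\omega'}=\sum_{\emptyset\ne J\subseteq\{j:\,q_j=p\}}\ \prod_{j\notin J}n_{q_j}.\tag{7}$$
This is a polynomial in $n$ with nonnegative integer coefficients. Hence steps are monotone: if $(n,F)\le(m,G)$ and step $\omega$ leads from $(n,F)$ to $(n',F')$, then $G_\omega\ge F_\omega\ge 1$, and step $\omega$ leads from $(m,G)$ to some $(m',G')\ge(n',F')$, because $F'_{\omega'}=F_{\omega'}+\Delta_{\omega,\omega'}(n)-[\omega'=\omega]$ is monotone in $(n,F)$. Consequently, for an upward-closed $U$, the set $\mathrm{Pre}_\omega(U)$ of configurations from which step $\omega$ is enabled and leads into $U$ is upward closed.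

To compute with these sets we need to find bases of $\mathrm{Pre}_\omega(U)$ effectively.

**Lemma 8.** The minimal elements of $\mathrm{Pre}_\omega(\uparrow(n^\circ,F^\circ))$ have all entries at most $B:=1+\max(\text{entries of }n^\circ,F^\circ)$.

*Proof.* Let $(n,F)$ be in this set. We show that the entrywise truncation $(\hat n,\hat F)=(\min(n,B),\min(F,B))$ is in it too. As $(\hat n,\hat F)\le(n,F)$, a minimal element then equals its truncation.

Step $\omega$ is enabled at $(\hat n,\hat F)$: $F_\omega\ge1$ and $B\ge1$ give $\hat F_\omega\ge1$. Next, $\hat n+\mathbf e_{\mathrm{res}(\omega)}\ge n^\circ$: a coordinate with $n_q\le B$ is unchanged, and a coordinate with $n_q>B$ becomes $B\ge n^\circ_q$.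

Now let $\omega'\in\Omega$. We must show $\hat F_{\omega'}+\Delta_{\omega,\omega'}(\hat n)-[\omega'=\omega]\ge F^\circ_{\omega'}$.

If $F_{\omega'}\ge B$, then $\hat F_{\omega'}=B$, and the new value is at least $B-1\ge F^\circ_{\omega'}$.

Otherwise $\hat F_{\omega'}=F_{\omega'}$. Suppose first that some monomial of $\Delta_{\omega,\omega'}$ that is nonzero at $n$ contains a variable $n_q>B$. At $\hat n$ this variable has value $B$, and the other variables of the monomial, being at least $1$ at $n$, are still at least $1$. So the monomial has value at least $B$ at $\hat n$, and the new value is at least $B-1\ge F^\circ_{\omega'}$. If there is no such monomial, then all monomials that are nonzero at $n$ contain only variables of value at most $B$ and are unchanged by truncation, while those that are zero at $n$ contain a variable of value $0$ and stay zero. So $\Delta_{\omega,\omega'}(\hat n)=\Delta_{\omega,\omega'}(n)$, and the new value is the same as for $(n,F)$, hence at least $F^\circ_{\omega'}$. $\square$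

So from a finite basis of an upward-closed $U$ we can compute a finite basis of $\mathrm{Pre}_\omega(U)$: for each basis element $(n^\circ,F^\circ)$, test the finitely many configurations with entries at most $B$, and keep those from which step $\omega$ leads into $\uparrow(n^\circ,F^\circ)$. Every element of the set lies above a minimal one, and these have all been tested; and $\mathrm{Pre}_\omega$ commutes with unions.

**The algorithm for (AC).** Put
$$U_0=\uparrow(0,(k_\omega)_\omega),\qquad U_{j+1}=U_j\cup\bigcup_{\omega\in\Omega}\mathrm{Pre}_\omega(U_j).\tag{8}$$
By induction, $U_j$ is the set of configurations from which $U_0$ can be reached in at most $j$ steps. The union of all $U_j$ is upward closed, so by Dickson's lemma it has a finite basis; this basis lies in one $U_j$, and the chain is constant from there on. Conversely, if $U_{j+1}=U_j$ then the chain is constant from $j$ on. So we compute bases until two consecutive sets agree, which is checked by comparing bases. The limit is the set of all configurations from which $U_0$ is reachable; test whether the initial configuration belongs to it.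

*Example.* In the toy case with $c,s$, the target is $U_0=\uparrow(0;0,2)$. One finds $\mathrm{Pre}_s(U_0)=\uparrow(0;0,2)$ and $\mathrm{Pre}_c(U_0)=\uparrow(0;1,1)$, then $\mathrm{Pre}_c(\uparrow(0;1,1))=\uparrow(0;2,0)$ and $\mathrm{Pre}_s(\uparrow(0;1,1))=\uparrow(0;1,1)$. The chain stops at $U_2=\uparrow(0;0,2)\cup\uparrow(0;1,1)\cup\uparrow(0;2,0)$, since $\mathrm{Pre}_c(\uparrow(0;2,0))=\uparrow(0;3,0)$ and $\mathrm{Pre}_s(\uparrow(0;2,0))=\uparrow(0;2,1)$ add nothing. The initial configuration $(0;1,0)$ is not in $U_2$: the correct negative answer.

**Proof of Theorem A.** By Lemma 7 and the equivalence of (AC) and $(\mathrm{AC}')$, the algorithm just described decides (AC) for a given guess. There are finitely many guesses, so by Lemma 6 we can decide the core problem. There are finitely many admissible $\approx$, so by Lemma 3 we can decide whether a given $\Theta$ is realized in some $\mathfrak M$. There are finitely many $\Theta$, so by Lemma 2 we can decide whether $L$ contains a satisfiable formula. $\blacksquare$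

## 11. Prenex existential formulae and finite structures

*Purpose of this step: to prove Theorem B(1) by deleting the quantifier prefix.*

Let $L$ be a regular set of prenex formulae $\exists x_1\cdots\exists x_m\,\psi$ with $\psi$ quantifier-free; $m$ is unbounded, and repetitions of variables from $\mathcal V$ are allowed. Such a formula is satisfiable iff $\psi$ is. If $(\mathcal M,\nu)\models\exists\bar x\,\psi$, then $(\mathcal M,\nu')\models\psi$ for some $\nu'$; and if $(\mathcal M,\nu)\models\psi$, then $(\mathcal M,\nu)\models\exists\bar x\,\psi$, with the values of $\nu$ as witnesses.

The set of matrices $\psi$ is regular: replace each production $N\to\exists x\,N'$ by $N\to N'$, and remove these chain productions in the usual way. As all quantifiers of a formula in $L$ are in its prefix, this erases exactly the prefix. Now apply Theorem A.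

For finite structures: by Lemma 1, a satisfiable quantifier-free $\psi$ is satisfiable in a finite structure, and by the argument above, applied within one structure $\mathcal M$, the same holds for $\exists\bar x\,\psi$. So the answer over finite structures is the same. This proves Theorem B(1). $\square$

## 12. An upper bound through set constraints

*Purpose of this step: to prove Theorem B(2), by replacing the counter system with a polynomial-size system of set constraints.*

**NP-hardness.** A propositional formula can be written with atoms $x_i=z$ in place of its propositional variables. Let $\varphi$ be the result, and $L=\{\varphi\}$, for which a grammar is written down in polynomial time. Every $\mathfrak M$ induces a truth assignment, and every truth assignment is induced by a structure with two elements. So $\varphi$ is satisfiable iff the propositional formula is.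

**Set constraints.** Set expressions are built from set variables by Boolean operations and function application $f(E_1,\dots,E_r)=\{f(t_1,\dots,t_r):t_j\in E_j\}$, with constants as the nullary case; they denote sets of ground terms over a finite ranked alphabet. A positive constraint is $E\subseteq E'$ and a negative one is $E\not\subseteq E'$. For example, over $c$ and a unary $s$, a set $Y$ satisfies $Y\subseteq c\cup s(Y)$ iff it is subterm-closed. Satisfiability of systems of positive and negative set constraints is in NEXPTIME (K. Stefánsson, *Systems of set constraints with negative constraints are NEXPTIME-complete*, LICS 1994; W. Charatonik and L. Pacholski, *Negative set constraints with equality*, LICS 1994). We use this published bound.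

**The guess.** By Section 11, whose reduction is polynomial, we may assume that the formulae are quantifier-free. Guess $\Theta$ with $(S,1)\in\mathrm{Der}(\Theta)$, and an admissible $\approx$. The resulting core instance has polynomial size. Guess further $K\le k$, $e_1,\dots,e_K\in C$, and a sequence of distinct pairs $\varphi_s=(c^s,N^s)\in C\times\mathcal N$, $s=1,\dots,\ell$, containing all requirements; note $\ell\le|C|\cdot|\mathcal N|$. For each $s$ guess a justification: either a production $N^s\to c^s$, or an index $j_s$ with $e_{j_s}=c^s$. Let $G_s$ be the grammar with the productions $N\to f(\bar N)$ ($f\in\mathcal F$) and $N\to c$ for $(c,N)\in\{\varphi_1,\dots,\varphi_{s-1}\}$.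

The idea is that the list replaces the iterates of Section 7: each pair $(c,N)$ in the list is a claim $c\in V_N$, justified by earlier claims and at most one rule.

**The constraints.** Over $T$, with variables $Y$, $Z_j$ ($1\le j\le K$) and $X^s_N$, consider
$$Y\subseteq\bigcup_{c\in C}c\cup\bigcup_{f\in\mathcal F}f(Y,\dots,Y),\qquad Z_j\subseteq\bigcup_{f\in\mathcal F}f(Y,\dots,Y),\tag{9}$$
$$Z_j\cap Y\subseteq\emptyset,\qquad Z_i\cap Z_j\subseteq\emptyset\ (i\neq j),\qquad Z_j\not\subseteq\emptyset,\tag{10}$$
$$X^s_N\subseteq\bigcup_{N\to f(\bar N)}f(X^s_{N_1},\dots,X^s_{N_r})\cup\bigcup_{s'<s,\ \varphi_{s'}=(c,N)}c,\qquad Z_{j_s}\subseteq X^s_{N^s}\ \text{ for each }s\text{ justified by }j_s.\tag{11}$$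

**Claim.** For some guess of $K$, the $e_j$, the sequence and the justifications, the system (9)–(11) is satisfiable iff the core problem is solvable.

*If the system is satisfiable*, pick $\tau_j\in Z_j$ for each $j$, which is possible by (10). By (9), $Y$ is subterm-closed and the immediate subterms of $\tau_j$ are in $Y$; so all proper subterms of $\tau_j$ lie in $Y$, and $\tau_j$ is not a constant. The $\tau_j$ are distinct because the $Z_j$ are disjoint, and they form an antichain because $\tau_i\notin Y$. So $\rho(\tau_j)=e_j$ defines a system. By induction on the size of terms, (11) gives $X^s_N\subseteq L(G_s,N)$.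

We show $c^s\in V_{N^s}(\mathfrak A_\rho)$ by induction on $s$. If $N^s\to c^s$ is a production, this is clear. Otherwise $\tau_{j_s}\in X^s_{N^s}\subseteq L(G_s,N^s)$. By the induction hypothesis, each leaf production $N\to c$ of $G_s$ satisfies $c\in V_N(\mathfrak A_\rho)$; and the family $(V_N(\mathfrak A_\rho))_N$ is closed under the productions $N\to f(\bar N)$. So, by induction on terms, every term in $L(G_s,N)$ has its value in $V_N(\mathfrak A_\rho)$. In particular the value of $\tau_{j_s}$, which is $e_{j_s}=c^s$ by (2), lies in $V_{N^s}(\mathfrak A_\rho)$. As the sequence contains all requirements, $\mathfrak A_\rho$ solves the core problem.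

*Conversely*, let the core problem be solvable, and take a system $\rho$ from Lemma 4, with $D=\{\tau_1,\dots,\tau_K\}$ and $e_j=\rho(\tau_j)$. List all pairs $(c,N)$ with $N\in\alpha_h(c)$ in order of the first stage $m$ with $N\in\alpha_m(c)$. By Lemma 5 all requirements occur in the list. A pair of stage $0$ is justified by a production $N\to c$. For a pair $(c,N)=\varphi_s$ first appearing at stage $m+1$, by (4) there is some $\tau_j$ with $\rho(\tau_j)=c$ and $N\in\alpha_m^*(\tau_j)$; let $j_s=j$. By the meaning of $\alpha_m^*$, the term $\tau_j$ is generated from $N$ with leaf pairs of stage at most $m$. These come earlier in the list, so $\tau_j\in L(G_s,N)$. Now let $Z_j=\{\tau_j\}$, let $Y$ be the set of proper subterms of the $\tau_j$, and let $X^s_N=L(G_s,N)$. Then (9) holds; (10) holds because the $\tau_j$ are distinct and form an antichain; and (11) holds, with equality in its first part. This proves the claim.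

The system has polynomial size. So a polynomial number of guessed bits followed by the cited NEXPTIME procedure decides the problem in NEXPTIME, which proves Theorem B(2). $\square$

## 13. Non-prenex existential formulae simulate two-counter machines

*Purpose of this step: to prove Theorem B(3). Nested quantifiers can rebind the same few variables again and again, so a regular set of formulae can describe arbitrarily long computations.*

Note first why Section 11 does not apply. Moving nested quantifiers to the front in the usual way renames the bound variables apart; the number of names grows with the formula, while $\mathcal V$ is finite.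

**Two-counter machines.** A deterministic two-counter machine has finitely many control states, one of them $q_{\rm halt}$. Each other state $q$ carries one instruction for one of the counters: either "increment and go to $q'$", or "if the counter is $0$ go to $q'$, else decrement it and go to $q''$". By Minsky's theorem, halting from state $q_0$ with both counters $0$ is undecidable.

**The grammar.** Use a constant $z$, unary functions $s,p$, and variables $x,y,u$. The grammar has a start symbol $S$ and a nonterminal $N_q$ for each control state. Its productions are the following; those for the second counter are the same with $y$ in place of $x$.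

* $S\to x=z\wedge y=z\wedge N_{q_0}$ and $N_{q_{\rm halt}}\to z=z$.
* If $q$ increments the first counter and goes to $q'$:
 $$N_q\to\exists u\,\bigl(u=s(x)\wedge p(u)=x\wedge\neg(u=z)\wedge\exists x\,(x=u\wedge N_{q'})\bigr).$$
* If $q$ tests the first counter, going to $q'$ if it is $0$, and otherwise decrementing it and going to $q''$: two productions,
 $$N_q\to x=z\wedge N_{q'}\qquad\text{and}\qquad N_q\to\neg(x=z)\wedge\exists u\,\bigl(u=p(x)\wedge\exists x\,(x=u\wedge N_{q''})\bigr).$$

Only $\exists$, $\wedge$, equations and negated equations occur. The formulae in $L=L(S)$ correspond to the control paths from $q_0$ to $q_{\rm halt}$ with guessed test outcomes.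

*Example.* Let $q_0$ increment the first counter and go to $q_1$, and let $q_1$ test the first counter and go to $q_{\rm halt}$ in both cases. The formula of the run is
$$x=z\wedge y=z\wedge\exists u\,\bigl(u=s(x)\wedge p(u)=x\wedge\neg(u=z)\wedge\exists x\,(x=u\wedge\neg(x=z)\wedge\exists u\,(u=p(x)\wedge\exists x\,(x=u\wedge z=z)))\bigr).$$
The other formula of $L$ continues after $\exists x\,(x=u\wedge\cdots$ with $x=z$, which contradicts $\neg(u=z)$.

**If the machine halts**, the formula of its run is true in $(\mathbb N,0,n\mapsto n+1,n\mapsto\max(n-1,0))$ with $z=0$ and $x=y=0$: let the quantified variables take the values of the counters along the run, and note that $p(s(n))=n$ and $s(n)\ne0$ for all $n$.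

**Conversely**, suppose that $\varphi\in L$ holds in some $\mathfrak M$. Follow the control path of $\varphi$, with witnesses for the quantifiers. We show by induction along the path that

* the path agrees so far with the actual run of the machine;
* the current values of $x,y$ are $s^m(z),s^n(z)$, where $(m,n)$ are the actual counter values;
* for all $1\le i\le M$, where $M$ is the largest counter value so far, $p(s^i(z))=s^{i-1}(z)$ and $s^i(z)\neq z$ hold in $\mathfrak M$.

At the start $x=y=z$, $m=n=M=0$. Consider the first counter; the second is treated in the same way.

An increment from $m$ to $m+1$ has a witness $u=s(x)=s^{m+1}(z)$, and the formula asserts $p(s^{m+1}(z))=s^m(z)$ and $s^{m+1}(z)\ne z$. These are exactly the facts needed for $i=m+1$, in case $m+1$ is a new maximum. Then $x$ is rebound to $s^{m+1}(z)$.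

Consider a test with counter value $m$. If $m=0$, then $x=z$ in $\mathfrak M$, so only the zero branch can be true, as in the actual run. If $m>0$, then $m\le M$, so $x=s^m(z)\neq z$, and only the other branch can be true, again as in the actual run. There $u=p(s^m(z))=s^{m-1}(z)$, and $x$ is rebound to this value, which matches the decremented counter.

So the path is the actual run. It ends in $q_{\rm halt}$, hence the machine halts. Altogether, some $\varphi\in L$ is satisfiable iff the machine halts, and the problem is undecidable with three variables, one constant, two unary functions and no relations. This proves Theorem B(3). $\square$
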